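\title{Symmetric powers commute with the involution on the graded Grothendieck ring of varieties}

\begin{abstract}
Over a field of characteristic zero, the graded Grothendieck ring of varieties carries an involution $\mathbb{D}$ that fixes the classes of smooth proper varieties and interchanges the degree-one classes $\tau$ of a point and $\mathbb{L}$ of the affine line. We prove that $\mathbb{D}$ commutes with all symmetric power operations, which settles a conjecture posed in a paper of Burke. The proof reduces to the $\mathbb{D}$-invariance of $S=\mathrm{Sym}^mX$ for $X$ smooth projective. Functorial resolution of singularities writes $\mathbb{D}[S]$ as the class of an object over $S$, and we compute its fiber at every scheme point of $S$: \'etale locally $S$ is an affine space times a cone, a Bia{\l}ynicki-Birula argument identifies the fiber with $\mathbb{D}$ of the class of the cone, and that class is a power of $\mathbb{L}$. We also show that the symmetric group cannot be replaced by an arbitrary permutation group.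
\end{abstract}

\section{Introduction}\label{sec:intro}

All fields in this paper have characteristic zero. A \emph{variety} is a reduced separated scheme of finite type over a field; it need not be irreducible.

\subsection*{The graded Grothendieck ring and its involution}

Let $k$ be a field. The graded Grothendieck ring $K(k)=K_0(\mathrm{Var}_k^{\dim})=\bigoplus_{d\ge0}K(k)_d$ is defined as follows. The group $K(k)_d$ is generated by symbols $[X]_d$, one for each isomorphism class of $k$-varieties $X$ of dimension at most $d$, subject to the cut-and-paste relations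
\[
[X]_d=[Y]_d+[X\setminus Y]_d\qquad(Y\subset X\text{ a closed subvariety}).
\]
The product is $[X]_d\cdot[Y]_e=[X\times Y]_{d+e}$. Two elements of degree one play a special role:
\[
\tau=[\operatorname{Spec}k]_1,\qquad \mathbb{L}=[\mathbb{A}^1]_1 .
\]
Since $[X]_{d+1}=\tau[X]_d$, setting $\tau=1$ recovers the ordinary Grothendieck ring of varieties; the grading remembers a dimension $d$ against which $X$ is measured. A cell $\mathbb{A}^i$ measured in degree $n$ has class $\mathbb{L}^i\tau^{n-i}$, so that
\[
[\mathbb{P}^n]_n=\tau^n+\tau^{n-1}\mathbb{L}+\dots+\mathbb{L}^n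
\]
is symmetric in $\tau$ and $\mathbb{L}$. The following known theorem, which we use without proof, shows that this symmetry extends to the whole ring. Let $K^{\mathrm{spr}}(k)\subset K(k)$ be the graded subring spanned by the classes $[X]_n$ of smooth proper varieties $X$ of pure dimension $n$.

\begin{theorem}[Structure theorem]\label{thm:structure}
There is an isomorphism of graded rings
\[
K(k)\;\cong\;\frac{K^{\mathrm{spr}}(k)[\tau,\mathbb{L}]}{\bigl(\tau+\mathbb{L}-[\mathbb{P}^1]_1,\ \ \tau\mathbb{L}-([\mathbb{P}^1\times\mathbb{P}^1]_2-[\mathbb{P}^2]_2)\bigr)},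
\]
where on the right $\tau$ and $\mathbb{L}$ are indeterminates of degree one that map to $[\operatorname{Spec}k]_1$ and $[\mathbb{A}^1]_1$. Consequently $K(k)\cong K^{\mathrm{spr}}(k)\oplus\tau K^{\mathrm{spr}}(k)$ as abelian groups, and there is an involution $\mathbb{D}$ of the graded ring $K(k)$ that fixes $K^{\mathrm{spr}}(k)$ pointwise and interchanges $\tau$ and $\mathbb{L}$.
\end{theorem}

The involution exists because both relations are symmetric in $\tau$ and $\mathbb{L}$. We use Theorem~\ref{thm:structure} only through the existence of $\mathbb{D}$, but we use it over many fields $\kappa$, namely the residue fields of points of $k$-varieties. The letters $\tau,\mathbb{L},\mathbb{D}$ denote the corresponding objects over each of them.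

For a singular proper variety $T$ of dimension $d$, the equation $\mathbb{D}[T]_d=[T]_d$ is a genuine condition. To see this we need a way to tell classes apart. Let $\mathrm{bir}_d$ send $[T]_d$ to the formal sum of the birational classes of the $d$-dimensional irreducible components of $T$. If $Y\subset T$ is closed, each such component either is a component of $Y$ or meets $T\setminus Y$ in a dense open subset. So $\mathrm{bir}_d$ is a homomorphism from $K(k)_d$ to the free abelian group on birational classes, and
\begin{equation}\label{eq:bir}
\mathrm{bir}_d\bigl(\tau K(k)_{d-1}\bigr)=0 ,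
\end{equation}
because $\tau K(k)_{d-1}$ is spanned by classes of varieties of dimension less than $d$. In particular $\tau\neq\mathbb{L}$.

\begin{example}\label{ex:node}
Let $N$ be the nodal curve obtained from $\mathbb{P}^1$ by gluing $0$ to $\infty$. Then $[N]_1=[\mathbb{P}^1]_1-2\tau+\tau=\mathbb{L}$, so $\mathbb{D}[N]_1=\tau\ne[N]_1$.
\end{example}

\subsection*{Symmetric powers}

For a quasi-projective variety $X$ let $\mathrm{Sym}^mX=X^m/S_m$; its geometric points are the effective $0$-cycles of degree $m$ on $X$. The operations $\mathrm{Sym}^m\colon K(k)\to K(k)$, $m\ge0$, are given on classes of quasi-projective varieties by $[X]_d\mapsto[\mathrm{Sym}^mX]_{md}$ and are extended to all elements by requiring that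
\[
\sigma_t\colon\alpha\longmapsto\sum_{m\ge0}\mathrm{Sym}^m(\alpha)\,t^m
\]
be a homomorphism from the additive group $K(k)$ to the multiplicative group $1+tK(k)[[t]]$. This rule reflects the splitting of a cycle on $X$ into its parts on a closed subvariety $Y$ and on $X\setminus Y$. It is known that
\begin{equation}\label{eq:symtauL}
\mathrm{Sym}^m(\tau\alpha)=\tau^m\,\mathrm{Sym}^m(\alpha),\qquad \mathrm{Sym}^m(\mathbb{L}\alpha)=\mathbb{L}^m\,\mathrm{Sym}^m(\alpha)\qquad(\alpha\in K(k)).
\end{equation}
These two formulas are mirror images of each other under $\mathbb{D}$, and it is natural to ask whether all of $\mathrm{Sym}^m$ respects the symmetry. The conjecture that $\mathrm{Sym}^m\circ\mathbb{D}=\mathbb{D}\circ\mathrm{Sym}^m$ for each $m\ge0$ is posed in \cite{Burke}. We prove it.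

\begin{theorem}\label{thm:main}
Let $k$ be a field of characteristic zero. For every $m\ge0$ and all $\alpha\in K_0(\mathrm{Var}_k^{\dim})$,
\[
\mathrm{Sym}^m(\mathbb{D}\alpha)=\mathbb{D}(\mathrm{Sym}^m\alpha).
\]
\end{theorem}

For polynomials in $\tau$ and $\mathbb{L}$ with integer coefficients the theorem is immediate: the homomorphisms $\sigma_t\circ\mathbb{D}$ and $\mathbb{D}\circ\sigma_t$ both send $\tau^a\mathbb{L}^b$ to $(1-\mathbb{L}^a\tau^bt)^{-1}$ by \eqref{eq:symtauL}. For $\alpha=[X]_n$ with $X$ smooth projective of pure dimension $n$, the theorem says that $[\mathrm{Sym}^mX]_{mn}$ is fixed by $\mathbb{D}$, as if $\mathrm{Sym}^mX$ were smooth. This case implies the general one (Lemma~\ref{lem:reduction}), and it is a statement about the singularities of $\mathrm{Sym}^mX$. It is not a formal consequence of their being quotient singularities: for suitable subgroups $H\subset S_m$ the class of $(\mathbb{P}^1)^m/H$ is not fixed by $\mathbb{D}$ (Proposition~\ref{prop:noether}).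

\subsection*{Plan of the proof}

The involution $\mathbb{D}$ is defined through smooth \emph{proper} varieties, so it is not local in any evident sense, while the structure of $S=\mathrm{Sym}^mX$ is easy to describe only locally. Section~\ref{sec:lists} bridges this gap: functorial resolution of singularities expresses $\mathbb{D}[S]$ as a signed sum of classes of varieties over $S$ whose formation commutes with \'etale localization. It then suffices to show that over every scheme point of $S$ the fibers add up to the class of a point. Section~\ref{sec:cones} computes the fibers over the vertex of a cone $C$ and finds $\mathbb{D}[C]$. Section~\ref{sec:criterion} turns this into a local criterion for $\mathbb{D}$-invariance (Theorem~\ref{thm:criterion}). Sections~\ref{sec:local} and~\ref{sec:coneclass} verify the criterion for symmetric powers, and Section~\ref{sec:groups} treats other permutation groups. Section~\ref{sec:square} carries out the whole argument by hand for $m=2$.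

\section{The symmetric square}\label{sec:square}

Let $X$ be connected, smooth and projective of dimension $n\ge2$, let $S=\mathrm{Sym}^2X$, and let $\Delta\cong X$ be the image of the diagonal in $S$. Nothing in this section is used later. Put $P=[\mathbb{P}^{n-1}]_{n-1}$, so that
\begin{equation}\label{eq:telescoping}
(\tau-\mathbb{L})P=\tau^n-\mathbb{L}^n .
\end{equation}

\subsection*{A resolution}
Let $B$ be the blow-up of $X^2$ along the diagonal, with exceptional divisor $E$, and let $\widetilde S=B/S_2$. The involution acts trivially on the diagonal and by $-1$ on its normal bundle $(T_X\oplus T_X)/T_X$. Hence it acts trivially on $E$, by $-1$ on the normal bundle of $E$, and freely on $B\setminus E$. At a geometric point of $E$ we may choose formal coordinates $s,y_2,\dots,y_{2n}$ with $s\mapsto-s$ and $y_i\mapsto y_i$; the invariants are the power series in $s^2,y_2,\dots,y_{2n}$, so $\widetilde S$ is smooth (Lemma~\ref{lem:completion}). The map $\widetilde S\to S$ is an isomorphism over $S\setminus\Delta$ and replaces $\Delta$ by $E$. Since $\widetilde S$, $E$ and $\Delta$ are smooth and projective,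
\begin{align*}
[S]_{2n}&=[\widetilde S]_{2n}-\tau[E]_{2n-1}+\tau^n[\Delta]_n,\\
\mathbb{D}[S]_{2n}&=[\widetilde S]_{2n}-\mathbb{L}[E]_{2n-1}+\mathbb{L}^n[\Delta]_n .
\end{align*}
As $E\to\Delta$ is the projectivization of a vector bundle of rank $n$, we have $[E]_{2n-1}=P\,[\Delta]_n$, and \eqref{eq:telescoping} gives
\[
[S]_{2n}-\mathbb{D}[S]_{2n}=\bigl(-(\tau-\mathbb{L})P+\tau^n-\mathbb{L}^n\bigr)[\Delta]_n=0 .
\]

\subsection*{The same computation, fiber by fiber}
The formula for $\mathbb{D}[S]_{2n}$ is the class of a signed sum of three varieties over $S$, namely $\widetilde S-E\times\mathbb{A}^1+\Delta\times\mathbb{A}^n$. Over $S\setminus\Delta$ this sum is $S\setminus\Delta$ itself. Over a point of $\Delta$ with residue field $\kappa$ the three fibers are $\mathbb{P}^{n-1}_\kappa$, $\mathbb{P}^{n-1}_\kappa\times\mathbb{A}^1$ and $\mathbb{A}^n_\kappa$. Measured in degree $n=\dim S-\dim\Delta$ they add up to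
\begin{equation}\label{eq:squarefiber}
\tau P-\mathbb{L}P+\mathbb{L}^n=\tau^n ,
\end{equation}
the class of a point. So the signed sum has the same fibers as $S$, and this is the reason for the invariance.

\subsection*{The cone behind the fiber}
Near $\Delta$ the variety $S$ looks \'etale locally like $\mathrm{Sym}^2\mathbb{A}^n$ (Section~\ref{sec:local}), and the coordinates $\frac{x+y}2$, $\frac{x-y}2$ give $\mathrm{Sym}^2\mathbb{A}^n\cong\mathbb{A}^n\times C$ with $C=\mathbb{A}^n/\{\pm1\}$. The ring of $C$ is generated by the $n(n+1)/2$ quadratic monomials $v_iv_j$, which are linearly independent in the cotangent space at the vertex; so $C$ is singular for $n\ge2$. Blowing up the origin of $\mathbb{A}^n$ and dividing by $\pm1$ gives a resolution $Z\to C$. On the $i$-th chart $Z$ has coordinates $v_i^2$ and $v_j/v_i$ $(j\ne i)$, so $Z$ is a line bundle over $\mathbb{P}^{n-1}$, and the fiber $Z_0$ over the vertex is the zero section. Two facts now explain \eqref{eq:squarefiber}.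
\begin{enumerate}
\item[(i)] $[Z]_n=\mathbb{L}P$ and $[Z_0]_n=\tau P$, so $[Z_0]_n=\mathbb{D}[Z]_n$. Applying $\mathbb{D}$ to $[C]_n=[Z]_n-\tau P+\tau^n$ therefore gives $\mathbb{D}[C]_n=\tau P-\mathbb{L}P+\mathbb{L}^n$, the left side of \eqref{eq:squarefiber}.
\item[(ii)] $[C]_n=\mathbb{L}P-\tau P+\tau^n=\mathbb{L}^n$, so $\mathbb{D}[C]_n=\tau^n$.
\end{enumerate}
Fact (i) will hold for every cone; fact (ii) is special. For the curve $N$ of Example~\ref{ex:node} the signed sum is $\mathbb{P}^1-\{0,\infty\}\times\mathbb{A}^1+\mathbb{A}^1$, and its fiber over the node is $2\tau-\mathbb{L}$. This is $\mathbb{D}$ of the class $2\mathbb{L}-\tau$ of the cone $xy=0$, and it exceeds the class $\tau$ of a point by $\tau-\mathbb{L}=\mathbb{D}[N]_1-[N]_1$.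

\subsection*{What changes for larger $m$}
First, we have no explicit resolution, and we need one that is compatible with \'etale maps and with the scaling action on cones. Second, the resolution of a cone need not be a line bundle over a smooth proper variety, and (i) requires a decomposition into attracting and repelling cells. Third, the fibers must be computed over the residue fields of non-closed points, and there the cones are twisted, even when $k$ is algebraically closed. For instance, the generic point of the locus of cycles $2x+2y$ in $\mathrm{Sym}^4X$ has residue field $k(\mathrm{Sym}^2X)$, over which $x$ and $y$ are conjugate; the local cone is a form of $(\mathbb{A}^n/\{\pm1\})^2$ on which the Galois group exchanges the two factors.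

\section{Tools and a reduction}\label{sec:tools}

For a separated scheme $T$ of finite type that is not reduced we put $[T]_d=[T_{\mathrm{red}}]_d$. The class of the empty scheme is $0$ in every degree, including negative degrees. Because fields of characteristic zero are perfect, a variety is smooth at a point if and only if it is regular there, its smooth locus is dense, and it stays reduced after any field extension.

\subsection*{Quotients by finite groups}
Let a finite group $G$ act on a quasi-projective variety $V$ over $\kappa$. Every orbit lies in a $G$-stable affine open $\operatorname{Spec}B$, and $V/G$ is glued from the schemes $\operatorname{Spec}B^G$. The map $V\to V/G$ is finite and surjective, and $(V/G)(F)=V(F)/G$ for algebraically closed $F\supseteq\kappa$. The \emph{Reynolds operator} $\rho(b)=|G|^{-1}\sum_{g}gb$ is a $B^G$-linear projection onto the invariants, so taking invariants is exact. It follows that quotients commute with field extension, and that $T/G\to V/G$ is a closed immersion for every $G$-stable closed subvariety $T\subset V$. Quotients of projective varieties are projective.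

\begin{lemma}\label{lem:completion}
Let $\kappa$ be algebraically closed, let $Q\in V$ be a closed point with stabilizer $H\subset G$, and let $P\in V/G$ be its image. Then the natural map $\widehat{\mathcal{O}}_{V/G,P}\to\widehat{\mathcal{O}}_{V,Q}$ is an isomorphism onto $(\widehat{\mathcal{O}}_{V,Q})^H$.
\end{lemma}

\begin{proof}
We may take $V=\operatorname{Spec}B$. Let $A=B^G$ and let $\widehat A$ be its completion at $P$. Since $B$ is finite over $A$, we have $\widehat A\otimes_AB=\prod_{Q'\mapsto P}\widehat B_{Q'}$. The ring $A$ is the kernel of the $A$-linear map $B\to\prod_{g\in G}B$, $b\mapsto(gb-b)_g$, and $\widehat A$ is flat over $A$; hence $\widehat A=(\prod_{Q'}\widehat B_{Q'})^G$. As $G$ permutes the points $Q'$ transitively, an invariant element is determined by its component at $Q$, which can be any element of $\widehat B_Q^H$.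
\end{proof}

\subsection*{Galois descent}
Let $\bar F$ be an algebraic closure of $F$ and $\Gamma_F=\operatorname{Gal}(\bar F/F)$. If $\Gamma_F$ acts semilinearly on an $\bar F$-vector space $\Lambda$ and every vector is fixed by an open subgroup, then $\Lambda^{\Gamma_F}\otimes_F\bar F\to\Lambda$ is an isomorphism. We use three consequences.
\begin{enumerate}
\item[(G1)] If $\Lambda$ is a finitely generated $\bar F$-algebra and $\Gamma_F$ acts by ring automorphisms, then $\Lambda^{\Gamma_F}$ is a finitely generated $F$-algebra: finitely many invariant elements generate $\Lambda$ over $\bar F$, hence generate $\Lambda^{\Gamma_F}$ over $F$.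
\item[(G2)] If $T$ is an affine $F$-variety, then $(\gamma f)(z)=\gamma\bigl(f(\gamma^{-1}z)\bigr)$ for $f\in\mathcal{O}(T_{\bar F})$, $z\in T(\bar F)$, $\gamma\in\Gamma_F$. As $T_{\bar F}$ is reduced, the action on points determines the action on functions, and hence determines $T=\operatorname{Spec}\mathcal{O}(T_{\bar F})^{\Gamma_F}$.
\item[(G3)] If $T$ is an affine $F$-variety and $\mathcal{O}(T_{\bar F})$ is the polynomial ring on a basis of a $\Gamma_F$-stable subspace $\Lambda$ of dimension $p$, then $T\cong\mathbb{A}^p_F$. Indeed, an $F$-basis of $\Lambda^{\Gamma_F}\subset\mathcal{O}(T)$ defines a map $T\to\mathbb{A}^p_F$ that becomes an isomorphism over $\bar F$.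
\end{enumerate}

\subsection*{From fibers to total spaces}
The next two lemmas pass from the generic point of a base to an open subset. Both rest on \emph{spreading out}: if $U$ is an irreducible variety with generic point $\eta$, then finitely many separated schemes of finite type over $\kappa(\eta)$, and finitely many closed immersions and isomorphisms between them, extend over a nonempty open subset of $U$.

\begin{lemma}\label{lem:affinefibers}
Let $f\colon V\to B$ be a morphism of separated schemes of finite type over $\kappa$, and let $d\ge\dim B$.
\begin{enumerate}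
\item[(a)] If $(V_b)_{\mathrm{red}}\cong\mathbb{A}^p_{\kappa(b)}$ for every point $b\in B$, then $[V]_{d+p}=\mathbb{L}^p[B]_d$.
\item[(b)] If $V(F)\to B(F)$ is bijective for all fields $F\supseteq\kappa$, then $[V]_d=[B]_d$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We may take $B$ and $V$ reduced. Let $b$ be a generic point of $B$. Then $\mathcal{O}_{B,b}=\kappa(b)$, so $V_b$ is a localization of the reduced scheme $V$; it is reduced, hence isomorphic to $\mathbb{A}^p_{\kappa(b)}$. This isomorphism spreads out to $V|_U\cong U\times\mathbb{A}^p$ over an irreducible open $U\ni b$, and $[V|_U]_{d+p}=\mathbb{L}^p[U]_d$. Noetherian induction, applied to $B\setminus U$, finishes the proof.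

(b) For $b\in B$ the fiber $V_b$ has exactly one $F$-point for each extension $F$ of $\kappa(b)$. Taking $F=\kappa(b)$ gives a rational point $x$. A point $y\ne x$ of $V_b$ would give two points over $F=\kappa(y)$. So $(V_b)_{\mathrm{red}}=\operatorname{Spec}\kappa(b)$, and (a) applies with $p=0$.
\end{proof}

\begin{lemma}\label{lem:spread}
Let $U$ be an irreducible $k$-variety of dimension $r$ with generic point $\eta$ and function field $\kappa$. Let $V_i\to U$ be finitely many separated morphisms of finite type with $\dim V_{i,\eta}\le e$, and let $n_i\in\mathbb{Z}$. If $\sum n_i[V_{i,\eta}]_e=0$ in $K(\kappa)_e$, then there is a nonempty open $U_0\subset U$ such that $\dim V_i|_{U_0}\le e+r$ and $\sum n_i[V_i|_{U_0}]_{e+r}=0$ in $K(k)_{e+r}$.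
\end{lemma}

\begin{proof}
We may take the $V_i$ reduced; then the $V_{i,\eta}$ are reduced. The hypothesis is an identity
\[
\sum_i n_i\{V_{i,\eta}\}=\sum_bc_b\bigl(\{A_b\}-\{B_b\}-\{A_b\setminus B_b\}\bigr)
\]
in the free abelian group on isomorphism classes of $\kappa$-varieties of dimension at most $e$, with $B_b\subset A_b$ closed and finitely many $c_b\in\mathbb{Z}$. It says that the finitely many varieties that occur fall into isomorphism classes within each of which the coefficients cancel. Spread out the inclusions $B_b\subset A_b$ to closed immersions $\mathcal{B}_b\subset\mathcal{A}_b$ over an open $U_0$, take $\mathcal{A}_b\setminus\mathcal{B}_b$ and $V_i|_{U_0}$ as models of $A_b\setminus B_b$ and $V_{i,\eta}$, and spread out the isomorphisms. Shrink $U_0$ so that every irreducible component of every model dominates $U_0$. A component whose generic fiber has dimension $e'$ then has dimension $e'+r\le e+r$. The same identity holds for the models, and its right side vanishes in $K(k)_{e+r}$.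
\end{proof}

\subsection*{Functorial resolution}
A morphism of noetherian schemes is \emph{regular} if it is flat and its fibers are geometrically regular, that is, they remain regular after every finite extension of the residue field. Along a regular morphism $f$, a point $x'$ is a regular point if and only if $f(x')$ is. We use the following theorem of Temkin \cite{Temkin}.

\begin{theorem}[Functorial resolution]\label{thm:temkin}
To every noetherian, quasi-excellent, generically reduced scheme $T$ over $\mathbb{Q}$ one can attach a finite sequence of blow-ups $R(T)=T_n\to\dots\to T_0=T$, with $R(T)$ regular and with centers disjoint from the preimages of the regular locus of $T$, which is functorial for all regular morphisms $T'\to T$: the sequence of $T'$ is obtained from that of $T$ by base change to $T'$ and omission of the blow-ups with empty center. In particular $R(T')=R(T)\times_TT'$.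
\end{theorem}

We apply this to varieties $T$ only. Then $R(T)$ is smooth, and $R(T)\to T$ is proper and an isomorphism over the smooth locus $T^{\mathrm{sm}}$. Each $T_i$ is a variety in which $T^{\mathrm{sm}}$ is dense: a blow-up of a reduced scheme is reduced, the complement of the exceptional divisor is dense in $T_{i+1}$, and it is an open subset of $T_i$ that contains $T^{\mathrm{sm}}$.

Two kinds of regular morphisms occur. Smooth morphisms are regular. So is the projection $T_{\kappa'}\to T$ for a field extension $\kappa'/\kappa$. It is flat. If $L$ is a finite extension of the residue field of a point of $T$, then $L$ is finitely generated over $\kappa$, hence the fraction field of a smooth integral $\kappa$-algebra $A$, and $L\otimes_\kappa\kappa'$ is a localization of the smooth $\kappa'$-algebra $A\otimes_\kappa\kappa'$, hence regular.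

\subsection*{Reduction to smooth projective varieties}

\begin{lemma}\label{lem:reduction}
Theorem~\ref{thm:main} follows if $\mathbb{D}[\mathrm{Sym}^mX]_{mn}=[\mathrm{Sym}^mX]_{mn}$ for all $m\ge1$ and all connected smooth projective $k$-varieties $X$, where $n=\dim X$.
\end{lemma}

\begin{proof}
Since $\mathbb{D}$ is a ring homomorphism, both $\sigma_t\circ\mathbb{D}$ and $\mathbb{D}\circ\sigma_t$ (with $\mathbb{D}$ acting on coefficients) are homomorphisms from the additive group $K(k)$ to $1+tK(k)[[t]]$. It suffices to compare them on additive generators.

The group $K(k)_d$ is generated by the elements $\tau^{d-n}[X]_n$ with $X$ connected smooth projective of dimension $n\le d$. We show by induction on $n$ that the class of every variety of dimension at most $n$ lies in their span. Modulo classes of smaller dimension, such a class is a sum of classes $[U]_d$ with $U$ irreducible of dimension $n$. Let $\bar U$ be a projective closure of an affine open subset of $U$ and let $X=R(\bar U)$, which is smooth, projective and irreducible. Then $U$ and $X$ share a nonempty open subset, so $[U]_d-[X]_d$ is a combination of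 classes of varieties of dimension less than $n$.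

For such a generator, with $a=d-n$, formula \eqref{eq:symtauL} gives
\begin{align*}
\mathrm{Sym}^m\bigl(\mathbb{D}(\tau^a[X]_n)\bigr)&=\mathrm{Sym}^m(\mathbb{L}^a[X]_n)=\mathbb{L}^{am}[\mathrm{Sym}^mX]_{mn},\\
\mathbb{D}\,\mathrm{Sym}^m(\tau^a[X]_n)&=\mathbb{D}\bigl(\tau^{am}[\mathrm{Sym}^mX]_{mn}\bigr)=\mathbb{L}^{am}\,\mathbb{D}[\mathrm{Sym}^mX]_{mn},
\end{align*}
and these agree by hypothesis. For $m=0$ both sides equal $1$.
\end{proof}

\section{A functorial formula for the involution}\label{sec:lists}

In Section~\ref{sec:square} one resolution was enough, because the exceptional divisor and the singular locus were smooth. In general they are singular, and we resolve them in turn. Doing this with the functorial resolution at every stage produces a canonical finite list of smooth varieties over $T$.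

For a variety $T$ let $\mathrm{Sing}\,T$ be the complement of $T^{\mathrm{sm}}$ with its reduced structure, and let $E(T)=(R(T)\times_T\mathrm{Sing}\,T)_{\mathrm{red}}$. Since $T^{\mathrm{sm}}$ is dense in $T$ and in $R(T)$, both are empty or have dimension less than $\dim T$. For a word $v$ in the letters $\mathsf{E},\mathsf{S}$ define a variety $T_v$, proper over $T$, by
\[
T_\varnothing=T,\qquad T_{v\mathsf{E}}=E(T_v),\qquad T_{v\mathsf{S}}=\mathrm{Sing}(T_v).
\]
Then $T_v$ is empty once the length of $v$ exceeds $\dim T$. Since $\mathbb{D}$ fixes the class of a smooth proper variety only in the degree equal to its dimension, we sort components by dimension. For a pair $j=(v,e)$ of a word and an integer put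
\[
\Phi_j(T)=\text{union of the components of }R(T_v)\text{ of dimension }e,\qquad e_j=e,\qquad\varepsilon_j=\varepsilon_v=(-1)^{\#\mathsf{E}(v)},
\]
where $\#\mathsf{E}(v)$ is the number of letters $\mathsf{E}$ in $v$. Only finitely many $\Phi_j(T)$ are nonempty. Each of them is smooth of pure dimension $e_j\le\dim T$ and proper over $T$.

\begin{lemma}\label{lem:expansion}
For $d\ge\dim T$,
\begin{equation}\label{eq:expansion}
[T]_d=\sum_j\varepsilon_j\,\tau^{d-e_j}[\Phi_j(T)]_{e_j}.
\end{equation}
If $T$ is proper over the ground field, then
\begin{equation}\label{eq:Dexpansion}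
\mathbb{D}[T]_d=\sum_j\varepsilon_j\,\mathbb{L}^{d-e_j}[\Phi_j(T)]_{e_j}.
\end{equation}
\end{lemma}

\begin{proof}
Since $R(T_v)\setminus T_{v\mathsf{E}}\cong T_v\setminus T_{v\mathsf{S}}$, we have $[T_v]_d=[R(T_v)]_d-[T_{v\mathsf{E}}]_d+[T_{v\mathsf{S}}]_d$. Substituting this repeatedly, starting from $v=\varnothing$, gives $[T]_d=\sum_v\varepsilon_v[R(T_v)]_d$. The smooth variety $R(T_v)$ is the disjoint union of the $\Phi_{(v,e)}(T)$, which gives \eqref{eq:expansion}. If $T$ is proper, the $\Phi_j(T)$ are smooth and proper of pure dimension $e_j$, and \eqref{eq:Dexpansion} follows by applying $\mathbb{D}$.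
\end{proof}

The right side of \eqref{eq:Dexpansion} is the class of the signed sum of the $T$-varieties $\Phi_j(T)\times\mathbb{A}^{d-e_j}$. The next lemma shows that these depend only on the \'etale-local structure of $T$.

\begin{lemma}\label{lem:functorial}
Let $T$ be a $\kappa$-variety.
\begin{enumerate}
\item[(a)] $\Phi_j(T_{\kappa'})=\Phi_j(T)_{\kappa'}$ for every field extension $\kappa'/\kappa$.
\item[(b)] $\Phi_j(W)=\Phi_j(T)\times_TW$ for every \'etale morphism of varieties $W\to T$.
\item[(c)] $\Phi_{(v,e)}(\mathbb{A}^a\times T)=\mathbb{A}^a\times\Phi_{(v,e-a)}(T)$.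
\end{enumerate}
\end{lemma}

\begin{proof}
Let $f\colon T'\to T$ be a smooth morphism of $\kappa$-varieties or the projection $T_{\kappa'}\to T$. The base change of $f$ to any variety over $T$ is a morphism of the same kind, with reduced source. Since $f$ is regular, $\mathrm{Sing}\,T'=\mathrm{Sing}\,T\times_TT'$: the underlying sets agree and both sides are reduced. By Theorem~\ref{thm:temkin}, $R(T')=R(T)\times_TT'$, and therefore $E(T')=E(T)\times_TT'$. By induction on the length of $v$ we get $T'_v=T_v\times_TT'$ and $R(T'_v)=R(T_v)\times_TT'$. Finally, the dimension of $R(T'_v)$ at a point equals the dimension of $R(T_v)$ at its image in cases (a) and (b), and exceeds it by $a$ in case (c).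
\end{proof}

Functoriality for smooth morphisms also lifts group actions. Recall that an action of $\mathbb{G}_m$ on $T$ is a morphism $a\colon\mathbb{G}_m\times T\to T$, that a closed subscheme $V$ is \emph{stable} if $a^{-1}V=\mathrm{pr}^{-1}V$ for the projection $\mathrm{pr}\colon\mathbb{G}_m\times T\to T$, and that a \emph{linearization} of an invertible sheaf $\mathcal{M}$ is an isomorphism $a^*\mathcal{M}\cong\mathrm{pr}^*\mathcal{M}$ satisfying the cocycle condition. Tensor products of linearized sheaves, their pullbacks under equivariant morphisms, and invertible ideal sheaves of stable closed subschemes are linearized. We keep track of a linearized ample sheaf because it will supply stable affine charts.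

\begin{lemma}\label{lem:equivariant}
Let $T$ be an affine variety with a $\mathbb{G}_m$-action. Then $\mathbb{G}_m$ acts on $\Phi_j(T)$, the proper map $\Phi_j(T)\to T$ is equivariant, and $\Phi_j(T)$ carries a linearized ample invertible sheaf.
\end{lemma}

\begin{proof}
Call a variety \emph{polarized} if it is given with a $\mathbb{G}_m$-action and a linearized ample invertible sheaf. The affine variety $T$ is polarized by $\mathcal{O}_T$. We show that if $T'$ is polarized by $\mathcal{M}$, then $R(T')$, $E(T')$ and $\mathrm{Sing}\,T'$ are polarized, with equivariant maps to $T'$. Induction on words then handles all $R(T_v)$.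

Let $T'_n\to\dots\to T'_0=T'$ be the resolution sequence, with nonempty centers $V_i\subset T'_i$. The maps $a,\mathrm{pr}\colon\mathbb{G}_m\times T'\to T'$ are smooth and surjective. By Theorem~\ref{thm:temkin}, the base changes of the sequence under $a$ and under $\mathrm{pr}$ both equal the sequence of $\mathbb{G}_m\times T'$, and by surjectivity no step is omitted. Thus the $i$-th stage of that sequence is $\mathbb{G}_m\times T_i'$, by base change under $\mathrm{pr}$, and base change under $a$ gives a second projection $a_i\colon\mathbb{G}_m\times T'_i\to T'_i$ that lifts $a$. The map $a_i$ is an action: the axioms hold over the dense open subset $T'^{\,\mathrm{sm}}$, on which $a_i=a$, and $T'_i$ is reduced and separated. The next center of the sequence of $\mathbb{G}_m\times T'$ is $a_i^{-1}V_i=\mathrm{pr}^{-1}V_i$, so $V_i$ is stable.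

Suppose that $T'_i$ carries a linearized ample sheaf $\mathcal{M}_i$, and let $f\colon T'_{i+1}\to T'_i$ be the blow-up. The invertible ideal sheaf $\mathcal{I}_{V_i}\cdot\mathcal{O}_{T'_{i+1}}$ is $f$-ample, so $f^*\mathcal{M}_i^{\otimes N}\otimes(\mathcal{I}_{V_i}\cdot\mathcal{O}_{T'_{i+1}})$ is ample for $N\gg0$. It is linearized because $V_i$ is stable. Hence $R(T')$ is polarized. As in the proof of Lemma~\ref{lem:functorial}, the preimages of $\mathrm{Sing}\,T'$ under $a$ and $\mathrm{pr}$ both equal $\mathrm{Sing}(\mathbb{G}_m\times T')$, and the preimages of $E(T')$ under $a_n$ and $\mathrm{pr}$ both equal $E(\mathbb{G}_m\times T')$. So these closed subvarieties are stable, and the polarizations of $T'$ and $R(T')$ restrict to them.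

It remains to see that each component $Z$ of $R(T_v)$ is stable. The image of the irreducible scheme $\mathbb{G}_m\times Z$ under the action is irreducible and contains $Z$, hence equals $Z$.
\end{proof}

\section{Cones and contracting actions}\label{sec:cones}

An action of $\mathbb{G}_m$ on an affine $\kappa$-scheme $\operatorname{Spec}A$ is the same as a grading $A=\bigoplus_{i\in\mathbb{Z}}A_i$, where $f\in A_i$ means $f(tz)=t^if(z)$.

\begin{definition}\label{def:cone}
A \emph{cone} over $\kappa$ is an affine $\kappa$-variety $C$ with a $\mathbb{G}_m$-action whose grading has the form $\mathcal{O}(C)=\bigoplus_{i\ge0}\mathcal{O}_i$ with $\mathcal{O}_0=\kappa$. Its \emph{vertex} $0$ is the $\kappa$-point defined by the ideal $\mathcal{O}_{>0}$.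
\end{definition}

The following proposition generalizes fact (i) of Section~\ref{sec:square}. Its proof is a Bia{\l}ynicki-Birula argument. As $t\to0$ every point of $Z$ flows to a fixed point, while as $t\to\infty$ exactly the points of $Z_0$ do. At a fixed component, the directions that flow in as $t\to0$ and those that flow in as $t\to\infty$ are complementary, and this is the exchange of $\mathbb{L}$ and $\tau$.

\begin{proposition}\label{prop:BB}
Let $C$ be a cone over $\kappa$. Let $Z$ be a smooth variety of pure dimension $e$ with a $\mathbb{G}_m$-action and a linearized ample invertible sheaf $\mathcal{M}$. Let $\pi\colon Z\to C$ be proper and equivariant, and let $Z_0=\pi^{-1}(0)$. Then $[Z_0]_e=\mathbb{D}[Z]_e$ in $K(\kappa)_e$.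
\end{proposition}

The simplest instance is $Z=C=\mathbb{A}^1$, where it reads $\tau=\mathbb{D}\mathbb{L}$. Properness is needed: for $Z=\mathbb{G}_m\subset\mathbb{A}^1$ the fiber is empty, while $\mathbb{D}[Z]_1=\tau-\mathbb{L}\neq0$. So is smoothness: for $Z=C=\{xy=0\}$ we have $[Z_0]_1=\tau$ and $\mathbb{D}[Z]_1=2\tau-\mathbb{L}$.

\begin{proof}
\emph{Step 1: stable affine charts.} Let $z\in Z$. Choose $N\ge1$ and $f\in\Gamma(Z,\mathcal{M}^{\otimes N})$ with $f(z)\ne0$. The linearization makes $\Gamma(Z,\mathcal{M}^{\otimes N})$ a comodule over $\kappa[t,t^{-1}]$, so $f$ is a finite sum of weight vectors $f_i$, and $f_i(z)\ne0$ for some $i$. The linearization carries $a^*f_i$ to $t^i\,\mathrm{pr}^*f_i$, so the open set $Z_{f_i}$ where $f_i\neq0$ is stable. It is affine. Indeed, some power $\mathcal{M}^{\otimes c}$ is the restriction of $\mathcal{O}(1)$ under an immersion $Z\to\mathbb{P}^\nu_C$, which is closed because $\pi$ is proper. By Serre vanishing, $f_i^{\,cl}$ lifts to a section $g$ of $\mathcal{O}(Nl)$ on $\mathbb{P}^\nu_C$ for $l\gg0$, and $Z_{f_i}$ is closed in the affine scheme $\{g\ne0\}$. So $Z$ is covered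 by finitely many stable affine opens $U_1,\dots,U_h$.

\emph{Step 2: fixed and attracting schemes of a chart.} Let $U=\operatorname{Spec}A$ be a stable affine open. Put
\[
U^0=\operatorname{Spec}A/(A_i:i\ne0),\qquad U^+=\operatorname{Spec}A/(A_i:i<0),\qquad U^-=\operatorname{Spec}A/(A_i:i>0).
\]
A morphism to $U$ from a scheme with trivial action is equivariant if and only if it kills all $A_i$ with $i\ne0$, that is, factors through $U^0$. This description shows that the $U^0$ agree on overlaps and glue to a closed subscheme $Z^0\subset Z$ with $Z^0\cap U=U^0$. The degree-zero part of $\mathcal{O}(U^+)$ is $A_0/\sum_{i>0}A_iA_{-i}=\mathcal{O}(U^0)$, and its inclusion defines a morphism $U^+\to U^0$. For a field $F\supseteq\kappa$, equivariant maps $\mathbb{A}^1_F\to U$ are graded homomorphisms $A\to F[s]$. These correspond to points $x\in U^+(F)$ by the rule $f\mapsto f(x)s^i$ for $f\in A_i$. Under this bijection the inclusion $U^+(F)\subset U(F)$ is evaluation at $s=1$, and $U^+(F)\to U^0(F)$ is evaluation at $s=0$. The same holds for $U^-$ with the inverse action.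

\emph{Step 3: coordinates at a fixed point.} Let $x\in U^0$ and $F=\kappa(x)$. Then $x$ defines a rational point of $U_F$, whose maximal ideal $\mathfrak{m}\subset A_F$ contains all $A_{F,i}$ with $i\ne0$ and is therefore homogeneous. Choose homogeneous elements $u_1,\dots,u_e\in\mathfrak{m}$, of degrees $\omega_1,\dots,\omega_e$, that lift a basis of $\mathfrak{m}/\mathfrak{m}^2$. Since $U_F$ is smooth of dimension $e$, the completion is $\widehat{A_F}=F[[u_1,\dots,u_e]]$. Call $\sum\alpha_l\omega_l$ the weight of the monomial $\prod u_l^{\alpha_l}$. Each $A_F/\mathfrak{m}^N$ is graded, with the monomials of total degree less than $N$ as a homogeneous basis. Hence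
\begin{equation}\label{eq:weights}
\text{the expansion of an element of }A_{F,i}\text{ in }\widehat{A_F}\text{ involves only monomials of weight }i.
\end{equation}
Put $p(x)=\#\{l:\omega_l>0\}$ and $q(x)=\#\{l:\omega_l<0\}$.

\emph{$Z^0$ is smooth of dimension $e-p(x)-q(x)$ at $x$.} Every monomial of nonzero weight contains some $u_l$ with $\omega_l\ne0$. By \eqref{eq:weights}, the ideal of $\widehat{A_F}$ generated by the $A_{F,i}$ with $i\neq0$ is $(u_l:\omega_l\ne0)$. So the completed local ring of $U^0_F$ at $x$ is $F[[u_l:\omega_l=0]]$. Smoothness and local dimension descend from $F$ to $\kappa$.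

\emph{The fiber of $U^+\to U^0$ at $x$ is $\mathbb{A}^{p(x)}_F$.} The fiber is $\operatorname{Spec}B$, where $B$ is the quotient of $A_F$ by the ideal generated by the $A_{F,i}$ with $i<0$ and by $\mathfrak{m}\cap A_{F,0}$. The ring $B$ is graded in degrees $\ge0$ with $B_0=F$, and $B_{>0}$ is the image of $\mathfrak{m}$. So $B_{>0}/B_{>0}^2$ is spanned by the images of the $u_l$, and those with $\omega_l\le0$ vanish in $B$. By induction on the degree, the map $\Pi:=F[u_l:\omega_l>0]\to B$ is surjective. For injectivity, consider $A_F\to\widehat{A_F}\to F[[u_l:\omega_l>0]]$, which sets the other $u_l$ equal to $0$. By \eqref{eq:weights}, an element of degree $i$ goes to a series of weight $i$ in variables of positive weight. Such a series is a polynomial; it is $0$ if $i<0$, and it is a constant if $i=0$, hence $0$ for elements of $\mathfrak{m}\cap A_{F,0}$. This gives a map $B\to\Pi$ such that $\Pi\to B\to\Pi$ is the identity. Hence $\Pi\cong B$. Inverting the action, the fiber of $U^-\to U^0$ at $x$ is $\mathbb{A}^{q(x)}_F$.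

\emph{The numbers $p,q$ are locally constant functions on $Z^0$.} They do not depend on the chart, since for two charts $U,U'$ containing $x$ the intersection $U\cap U'$ is a stable affine open and restriction preserves the graded space $\mathfrak{m}/\mathfrak{m}^2$. The module $\Omega_{A/\kappa}\otimes_A\mathcal{O}(U^0)$ is locally free and graded over the ring $\mathcal{O}(U^0)$, which sits in degree $0$. Its graded pieces are direct summands, hence locally free, and its fiber at $x$ is $\mathfrak{m}/\mathfrak{m}^2$.

On a connected component $K$ of $Z^0$ write $p_K,q_K$ for the values, so that $\dim K+p_K+q_K=e$.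

\emph{Step 4: the components $K$ are proper.} A fixed point of $C$ with values in a field kills $\mathcal{O}_{>0}$, so it is the vertex. Thus $Z^0$ is a closed subvariety of $Z_0$, which is proper over $\kappa$. So each $K$ is smooth, connected and proper, and $\mathbb{D}$ fixes $[K]_{\dim K}$. For $1\le a\le h$ let $K_a=(K\cap U_a)\setminus(U_1\cup\dots\cup U_{a-1})$ with its reduced structure, and let $U^\pm_{K,a}=U_a^\pm\times_{U_a^0}K_a$. The $K_a$ partition $K$ into locally closed pieces. By Step 3 and Lemma~\ref{lem:affinefibers}(a),
\begin{equation}\label{eq:cells}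
\sum_a[U^+_{K,a}]_e=[K]_{\dim K}\,\mathbb{L}^{p_K}\tau^{q_K},\qquad\sum_a[U^-_{K,a}]_e=[K]_{\dim K}\,\tau^{p_K}\mathbb{L}^{q_K}.
\end{equation}

\emph{Step 5: the attracting cells cover $Z$.} Let $z\in Z(F)$. The orbit map $\mathbb{G}_{m,F}\to Z$, $t\mapsto tz$, extends to $\mathbb{A}^1_F$: its composite with $\pi$ sends $f\in\mathcal{O}_i$ to $f(\pi(z))t^i\in F[t]$ and so extends, and then the valuative criterion for the proper map $\pi$ applies at $t=0$. Since $Z$ is separated, the extension $\gamma_z$ is unique and equivariant, so $\gamma_z(0)\in Z^0(F)$. This point lies in exactly one piece $K_a$. The open set $\gamma_z^{-1}(U_a)$ is stable and contains $0$; it meets $\mathbb{G}_{m,F}$ and hence is all of $\mathbb{A}^1_F$. By Step 2, $z\in U^+_{K,a}(F)$. Conversely, by Step 2 a point of $U^+_{K,a}(F)$ over $z$ is an extension of the orbit map of $z$ with value at $0$ in $K_a$, so it is unique, and so is the pair $(K,a)$. Thus $\bigsqcup_{K,a}U^+_{K,a}\to Z$ is bijective on $F$-points for all $F$, and Lemma~\ref{lem:affinefibers}(b) with \eqref{eq:cells} gives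
\[
[Z]_e=\sum_K[K]_{\dim K}\,\mathbb{L}^{p_K}\tau^{q_K}.
\]

\emph{Step 6: the repelling cells cover $Z_0$.} If $z\in Z_0(F)$, the orbit map extends over $t=\infty$, because $Z_0$ is stable and proper over $\kappa$. Conversely, suppose that the orbit map of $z\in Z(F)$ extends over $t=\infty$. Then so does $t\mapsto t\pi(z)$, so $f(\pi(z))t^i\in F[t^{-1}]$ for $f\in\mathcal{O}_i$. This forces $f(\pi(z))=0$ for $i>0$, that is, $\pi(z)=0$. The argument of Step 5, applied to the inverse action, shows that $\bigsqcup_{K,a}(U^-_{K,a})_{\mathrm{red}}\to(Z_0)_{\mathrm{red}}$ is bijective on $F$-points for all $F$. Hence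
\[
[Z_0]_e=\sum_K[K]_{\dim K}\,\tau^{p_K}\mathbb{L}^{q_K}=\mathbb{D}[Z]_e .\qedhere
\]
\end{proof}

A cone of positive dimension is not proper, so \eqref{eq:Dexpansion} does not apply to it. Proposition~\ref{prop:BB} supplies the substitute, with the fibers over the vertex in place of the $\Phi_j$.

\begin{corollary}\label{cor:cone}
Let $C$ be a cone over $\kappa$ of pure dimension $N'$, and let $\Phi_j(C)_0$ be the fiber of $\Phi_j(C)$ over the vertex. Then
\[
\sum_j\varepsilon_j\,\mathbb{L}^{N'-e_j}[\Phi_j(C)_0]_{e_j}=\mathbb{D}[C]_{N'} .
\]
If $[C]_{N'}=\mathbb{L}^{N'}$, the sum equals $\tau^{N'}$.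
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:equivariant}, Proposition~\ref{prop:BB} applies to $Z=\Phi_j(C)$. So the left side is $\mathbb{D}\bigl(\sum_j\varepsilon_j\tau^{N'-e_j}[\Phi_j(C)]_{e_j}\bigr)$, which is $\mathbb{D}[C]_{N'}$ by \eqref{eq:expansion}.
\end{proof}

\section{A local criterion for invariance}\label{sec:criterion}

Let $s$ be a point of a $k$-variety $S$, not necessarily closed, with residue field $\kappa=\kappa(s)$. Put $r(s)=\operatorname{trdeg}_k\kappa=\dim\overline{\{s\}}$, and let $\sigma_s\in S_\kappa(\kappa)$ be the rational point induced by $s$. Passing from $s$ to $\sigma_s$ lets us treat every point as a rational point.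

\begin{theorem}\label{thm:criterion}
Let $S$ be a projective $k$-variety of pure dimension $N$. Suppose that for every point $s\in S$, with $\kappa=\kappa(s)$, there are
\begin{itemize}
\item an integer $a\ge r(s)$,
\item a cone $C$ over $\kappa$ of pure dimension $N-a$ with $[C]_{N-a}=\mathbb{L}^{N-a}$ in $K(\kappa)_{N-a}$,
\item a $\kappa$-variety $W$ with a point $w\in W(\kappa)$, and \'etale morphisms $g\colon W\to S_\kappa$ and $h\colon W\to\mathbb{A}^a_\kappa\times C$ with $g(w)=\sigma_s$ and $h(w)\in\mathbb{A}^a\times\{0\}$.
\end{itemize}
Then $\mathbb{D}[S]_N=[S]_N$.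
\end{theorem}

\begin{proof}
Put $Y_j=\Phi_j(S)$. Since $S$ is proper, \eqref{eq:Dexpansion} reduces the theorem to
\begin{equation}\label{eq:goal}
\sum_j\varepsilon_j\,[Y_j\times\mathbb{A}^{N-e_j}]_N=[S]_N .
\end{equation}

\emph{The fiber at a point.} Fix $s$, with $\kappa,a,C,W,w,g,h$ as in the statement, and let $r=r(s)$ and $Y_{j,s}=Y_j\times_S\operatorname{Spec}\kappa$. By Lemma~\ref{lem:functorial}(a), $Y_{j,s}$ is the fiber of $\Phi_j(S_\kappa)$ at $\sigma_s$. By part (b) for $g$ and for $h$, and by part (c),
\[
\Phi_{(v,e)}(S_\kappa)\times_{S_\kappa}W=\Phi_{(v,e)}(W)=\bigl(\mathbb{A}^a\times\Phi_{(v,e-a)}(C)\bigr)\times_{\mathbb{A}^a\times C}W .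
\]
Taking fibers at the rational point $w$ gives $Y_{(v,e),s}\cong\Phi_{(v,e-a)}(C)_0$. This scheme is empty for $e<a$ and has dimension at most $e-a\le e-r$ otherwise. With $N'=N-a$ and $e'=e-a$ we have $N-e=N'-e'$, so Corollary~\ref{cor:cone} gives, in $K(\kappa)_{N-r}$,
\begin{equation}\label{eq:fiber}
\sum_j\varepsilon_j\,\mathbb{L}^{N-e_j}[Y_{j,s}]_{e_j-r}=\tau^{a-r}\sum_{(v,e')}\varepsilon_v\,\mathbb{L}^{N'-e'}[\Phi_{(v,e')}(C)_0]_{e'}=\tau^{a-r}\tau^{N'}=\tau^{N-r}.
\end{equation}
In other words, $\sum_j\varepsilon_j[Y_{j,s}\times\mathbb{A}^{N-e_j}]_{N-r}=[\operatorname{Spec}\kappa]_{N-r}$.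

\emph{Summing over a stratification.} Let $S'\subset S$ be a nonempty closed subvariety, let $s$ be a generic point of $S'$, and let $U'$ be the complement in $\overline{\{s\}}$ of the other components of $S'$. Apply Lemma~\ref{lem:spread}, with $N-r$ in the role of $e$, to the $U'$-schemes $(Y_j\times_SU')\times\mathbb{A}^{N-e_j}$ and $U'$. It yields a nonempty open $U\subset U'$, which is open in $S'$, with
\[
\sum_j\varepsilon_j\,[(Y_j\times_SU)\times\mathbb{A}^{N-e_j}]_N=[U]_N\quad\text{in }K(k)_N .
\]
Starting from $S'=S$ and replacing $S'$ by $S'\setminus U$, we write $S$ by Noetherian induction as a finite disjoint union of such locally closed $U$. Adding the identities gives \eqref{eq:goal}.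
\end{proof}

\begin{remark}\label{rem:degree}
The inequality $a\ge r(s)$ is a matter of degrees. Spreading out over $\overline{\{s\}}$ raises the degree by $r(s)$, so \eqref{eq:fiber} is needed in degree $N-r(s)$, while Corollary~\ref{cor:cone} gives it in degree $N-a$. For $a\ge r(s)$ we multiply by $\tau^{a-r(s)}$; otherwise we would have to divide by $\tau$. This is why the local model must split off enough affine directions.
\end{remark}

\section{The local structure of symmetric powers}\label{sec:local}

Let $X$ be a connected smooth projective $k$-variety of dimension $n$, let $m\ge1$, and let $S=\mathrm{Sym}^mX$, a projective variety of pure dimension $N=mn$. Fix $s\in S$, and put $\kappa=\kappa(s)$, $\Gamma=\operatorname{Gal}(\bar\kappa/\kappa)$ and $Y=X_\kappa$, so that $S_\kappa=\mathrm{Sym}^mY$. In this section we construct $a,C,W,w,g,h$ as in Theorem~\ref{thm:criterion}; the class of $C$ is computed in Section~\ref{sec:coneclass}.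

\subsection*{The cycle}
The point $\sigma_s\in S_\kappa(\kappa)$ is a $\Gamma$-invariant effective $0$-cycle of degree $m$ on $Y_{\bar\kappa}$. So $\sigma_s=\sum_im_ix_i$ for distinct closed points $x_i\in Y$ with residue fields $\kappa_i$, and $\sum_im_i[\kappa_i:\kappa]=m$. The geometric points of the support form the finite $\Gamma$-set
\[
I=\bigsqcup_i\operatorname{Hom}_\kappa(\kappa_i,\bar\kappa).
\]
Let $\ell=|I|$, and let $\mu\colon I\to\mathbb{Z}_{>0}$ be the $\Gamma$-invariant function with value $m_i$ on the $i$-th part, so that $\sum_{\varphi\in I}\mu(\varphi)=m$. Put $a=n\ell$. After numbering $I$, let $X^\ell\to X^m\to S$ be the $k$-morphism that repeats the $\varphi$-th coordinate $\mu(\varphi)$ times. The point $s$ is the image of a point $y\in X^\ell$, so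
\[
r(s)\le\operatorname{trdeg}_k\kappa(y)\le n\ell=a .
\]

\subsection*{Twisted products}
Over $\bar\kappa$ one expects the local model $\prod_{\varphi\in I}\mathrm{Sym}^{\mu(\varphi)}\mathbb{A}^n$, with one factor for each point of the support. Over $\kappa$ the Galois group permutes the factors, and we need the corresponding form. Suppose that an affine $\mathbb{Q}$-variety $D_\mu$ is given for each integer $\mu\ge1$. Let $R_D=\bigotimes_{\varphi\in I}\mathcal{O}(D_{\mu(\varphi)})$, the tensor product over $\mathbb{Q}$, and let $\gamma\in\Gamma$ act on $R_D$ by moving the factor $\varphi$ to the factor $\gamma\varphi$. Define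
\[
D_I=\operatorname{Spec}\,(R_D\otimes_{\mathbb{Q}}\bar\kappa)^\Gamma ,
\]
with $\Gamma$ acting on both tensor factors. By (G1) this is an affine $\kappa$-variety with $D_{I,\bar\kappa}=\prod_\varphi D_{\mu(\varphi),\bar\kappa}$; in terms of Weil restriction it is $\prod_i\mathrm{Res}_{\kappa_i/\kappa}(D_{m_i,\kappa_i})$. A family of $\mathbb{Q}$-morphisms $D_\mu\to D'_\mu$ induces a $\kappa$-morphism $D_I\to D'_I$, and $(D\times D')_I=D_I\times D'_I$, since the natural map is an isomorphism over $\bar\kappa$.

Let $F\supseteq\kappa$ be a field with algebraic closure $\bar F\supseteq\bar\kappa$. Then $\Gamma_F$ acts on $I$ through restriction to $\bar\kappa$. It acts on $\mathcal{O}(D_I)\otimes_\kappa\bar F=R_D\otimes_{\mathbb{Q}}\bar F$ through both factors, because this action is semilinear and fixes $\mathcal{O}(D_I)$. On points this reads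
\begin{equation}\label{eq:action}
D_I(\bar F)=\prod_{\varphi\in I}D_{\mu(\varphi)}(\bar F),\qquad(\gamma z)_{\gamma\varphi}=\gamma(z_\varphi).
\end{equation}

We use three families. Write $(\mathbb{A}^n)^\mu_0\subset(\mathbb{A}^n)^\mu$ for the linear subspace of tuples with sum zero.
\begin{itemize}
\item For $D_\mu=\mathrm{Sym}^\mu\mathbb{A}^n$ put $\Sigma=D_I$.
\item For $D_\mu=\mathbb{A}^n$ the linear forms span a $\Gamma$-stable space of dimension $n\ell$, so $D_I\cong\mathbb{A}^a_\kappa$ by (G3), with origin going to origin.
\item For $D_\mu=(\mathbb{A}^n)^\mu_0/S_\mu$ put $C=C_n=D_I$. Over $\bar\kappa$ it is the quotient of an affine space of dimension $n(m-\ell)$ by a finite group, so $C$ has pure dimension $n(m-\ell)=N-a$.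
\end{itemize}
The center-of-mass splitting $(y_1,\dots,y_\mu)\mapsto(\bar y,(y_1-\bar y,\dots,y_\mu-\bar y))$, with $\bar y=\mu^{-1}\sum y_c$, is an $S_\mu$-equivariant isomorphism $(\mathbb{A}^n)^\mu\cong\mathbb{A}^n\times(\mathbb{A}^n)^\mu_0$ over $\mathbb{Q}$, with trivial action on the first factor. Hence $\Sigma\cong\mathbb{A}^a_\kappa\times C$. Moreover $C$ is a cone: $\mathcal{O}(C_{\bar\kappa})$ is a ring of invariants in a polynomial ring, graded by degree with $\bar\kappa$ in degree $0$, and $\Gamma$ preserves the grading. The vertex is the image of the origin.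

\subsection*{The model as a symmetric power}
To compare $\Sigma$ with $S_\kappa$ we realize it inside a symmetric power. Let $Y'=\bigsqcup_i\mathbb{A}^n_{\kappa_i}$, viewed as a $\kappa$-variety. Then $Y'_{\bar\kappa}=\bigsqcup_{\varphi\in I}\mathbb{A}^n_{\bar\kappa}$, and $\Gamma$ acts on $Y'(\bar\kappa)=I\times\bar\kappa^n$ by $\gamma(\varphi,y)=(\gamma\varphi,\gamma y)$. Sorting cycles by their degrees on the components gives
\[
(\mathrm{Sym}^mY')_{\bar\kappa}=\bigsqcup_{(a_\varphi)}\ \prod_{\varphi\in I}\mathrm{Sym}^{a_\varphi}\mathbb{A}^n_{\bar\kappa},
\]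
where $(a_\varphi)$ runs over families of nonnegative integers with sum $m$. The component with $a_\varphi=\mu(\varphi)$ is $\Gamma$-stable, so it descends to an open and closed subvariety of the affine variety $\mathrm{Sym}^mY'$. The action of $\Gamma$ on its points is that of \eqref{eq:action}, so by (G2) this subvariety is $\Sigma$. It contains the $\kappa$-point $\sigma'=\sum_im_i0_i$, where $0_i$ is the origin of $\mathbb{A}^n_{\kappa_i}$, and $\sigma'$ corresponds to $(0,0)\in\mathbb{A}^a\times C$.

\subsection*{A common \'etale neighborhood}
The closed point $x_i$ defines a $\kappa_i$-rational point $x_i'$ of the smooth $\kappa_i$-variety $Y\times_\kappa\kappa_i$, which has pure dimension $n$. Local parameters at $x_i'$ define an \'etale $\kappa_i$-morphism $q_i\colon X_i'\to\mathbb{A}^n_{\kappa_i}$ on an affine open neighborhood $X_i'$ of $x_i'$, with $q_i(x_i')=0_i$. Let $X'=\bigsqcup_iX_i'$. We have \'etale $\kappa$-morphisms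
\[
p\colon X'\to Y,\qquad q=\textstyle\bigsqcup_iq_i\colon X'\to Y',
\]
where $p$ is \'etale because $\kappa_i/\kappa$ is finite separable. Let $w=\sum_im_ix_i'\in(\mathrm{Sym}^mX')(\kappa)$. Both $p$ and $q$ induce isomorphisms of residue fields at the $x_i'$, the points $x_i$ are distinct, and the points $0_i$ are distinct. So $p$ and $q$ are injective on the geometric points of the support of $w$. This is the condition under which a symmetric power of an \'etale map is \'etale.

\begin{lemma}\label{lem:symetale}
Let $p\colon X'\to Y$ be an \'etale morphism of quasi-projective $\kappa$-varieties, and let $w\in(\mathrm{Sym}^mX')(\kappa)$. If $p$ is injective on the geometric points of the support of $w$, then $\mathrm{Sym}^mp$ is \'etale at $w$.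
\end{lemma}

\begin{proof}
We may extend scalars to $\bar\kappa$. Let $Q\in X'^m(\bar\kappa)$ lift $w$. The stabilizer of $Q$ in $S_m$ consists of the permutations that preserve the partition of $\{1,\dots,m\}$ by equal coordinates. By injectivity, $Q$ and $p^m(Q)$ define the same partition, so they have the same stabilizer $H$. The \'etale equivariant map $p^m$ induces an $H$-equivariant isomorphism of completed local rings at these points. Taking $H$-invariants and using Lemma~\ref{lem:completion}, we see that $\mathrm{Sym}^mp$ induces an isomorphism of completed local rings at $w$. For a morphism of varieties over an algebraically closed field this means that it is \'etale at $w$.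
\end{proof}

The \'etale locus is open, and $\mathrm{Sym}^mq$ sends $w$ to $\sigma'\in\Sigma$. So there is an open neighborhood $W$ of $w$ in $\mathrm{Sym}^mX'$ on which $\mathrm{Sym}^mp$ and $\mathrm{Sym}^mq$ are \'etale and which $\mathrm{Sym}^mq$ maps into $\Sigma$. The restrictions
\[
g=\mathrm{Sym}^mp|_W\colon W\to S_\kappa,\qquad h=\mathrm{Sym}^mq|_W\colon W\to\Sigma\cong\mathbb{A}^a_\kappa\times C
\]
satisfy $g(w)=\sigma_s$ and $h(w)=(0,0)$.

\section{The class of the cone, and the end of the proof}\label{sec:coneclass}

Keep $\kappa$, $I$, $\mu$, $\ell$, $m$ fixed and let $n$ vary; $C_0=\operatorname{Spec}\kappa$. We must show that $[C_n]$ is a power of $\mathbb{L}$. Even for $\ell=1$ this does not follow formally from \eqref{eq:symtauL}, which gives only $\mathbb{L}^n[C_n]_{n(m-1)}=[\mathrm{Sym}^m\mathbb{A}^n]_{nm}=\mathbb{L}^{nm}$: we have no means to cancel $\mathbb{L}^n$. For general $I$ there is also the twist. We therefore argue directly, by a twisted form of Totaro's lemma. Forgetting the last coordinate of $\mathbb{A}^n$ is a family of $\mathbb{Q}$-morphisms, so it induces $C_n\to C_{n-1}$ for $n\ge1$,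 and we determine the fibers.

\begin{example}\label{ex:quadric}
Let $\ell=1$, $m=2$, $n=2$. Then $C_2=\mathbb{A}^2/\{\pm1\}$, where $(u,v)$ stands for the cycle $(u,v)+(-u,-v)$. With $x=u^2$, $y=uv$, $z=v^2$ it is the quadric cone $xz=y^2$, and the map to $C_1=\mathbb{A}^1$ is $x$. Over $x=0$ the fiber is given by $y^2=0$; it is not reduced, and its reduction is the line with coordinate $z$. Over a point $x=b\ne0$ with residue field $F$, the two points of the cycle lie over $\sqrt b$ and $-\sqrt b$. Their last coordinates $e_+$ and $e_-=-e_+$ are functions on the geometric fiber, which is the line with coordinate $e_+$. If $\sqrt b\notin F$ the Galois group exchanges $e_+$ and $e_-$, but it preserves their span, and the invariant vector $\sqrt b\,e_+=y$ is a coordinate defined over $F$.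
\end{example}

\begin{lemma}\label{lem:fibers}
Let $n\ge1$, $b\in C_{n-1}$ and $F=\kappa(b)$. The reduced fiber $T$ of $C_n\to C_{n-1}$ over $b$ is isomorphic to $\mathbb{A}^{m-\ell}_F$.
\end{lemma}

\begin{proof}
Choose an algebraic closure $\bar F\supseteq\bar\kappa$. By \eqref{eq:action}, over $\bar F$ the point $b$ is a family of cycles: for each $\varphi\in I$ a finite nonempty set $J_\varphi\subset\bar F^{\,n-1}$ with multiplicities $\nu(j)>0$ such that $\sum_{j\in J_\varphi}\nu(j)=\mu(\varphi)$. Let $J=\bigsqcup_\varphi J_\varphi$. Since $b$ is $F$-rational, it is fixed by $\Gamma_F$. So $\Gamma_F$ acts on $J$, with $\gamma$ sending $y\in J_\varphi$ to $\gamma y\in J_{\gamma\varphi}$, and it preserves $\nu$.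

\emph{The geometric fiber.} Work over $\bar F$. Let $G=\prod_\varphi S_{\mu(\varphi)}$ and $V_n=\prod_\varphi(\mathbb{A}^n)^{\mu(\varphi)}_0$, so that $C_{n,\bar F}=V_n/G$ and $V_n=V_{n-1}\times V_1$ equivariantly. Let $\tilde b\in V_{n-1}(\bar F)$ lift $b$. The variety $T_{\bar F}$ is the reduced fiber over the $\bar F$-point $b$, and its reduced preimage in $V_n$ is $\widetilde T=G\tilde b\times V_1$. The map $\widetilde T/G\to V_n/G$ is a closed immersion of a reduced scheme with the same points as $T_{\bar F}$. Since $G$ permutes the copies of $V_1$ in $\widetilde T$ transitively,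
\[
T_{\bar F}=\widetilde T/G=V_1/H,\qquad H=\operatorname{Stab}_G(\tilde b)=\prod_{j\in J}S_{\nu(j)} .
\]
Here we group the $m$ coordinates of $V_1\subset\prod_\varphi\mathbb{A}^{\mu(\varphi)}=\prod_{j\in J}\mathbb{A}^{\nu(j)}$ according to the element $j\in J$ that $\tilde b$ has in the same position. Let $\Pi$ be the polynomial ring in these $m$ coordinates. The ideal of $V_1$ is generated by the $H$-invariant linear forms $\lambda_\varphi$, the sum of all coordinates that belong to $J_\varphi$. An invariant element $\sum\lambda_\varphi g_\varphi$ of this ideal equals $\sum\lambda_\varphi\,\rho(g_\varphi)$, where $\rho$ is the Reynolds operator of $H$. By exactness of invariants, $\mathcal{O}(V_1)^H=\Pi^H/(\lambda_\varphi:\varphi\in I)$. Let $e_{j,c}$ be the $c$-th elementary symmetric function of the $\nu(j)$ coordinates that belong to $j$. By the fundamental theorem on symmetric polynomials,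
\[
\mathcal{O}(T_{\bar F})=\bar F\bigl[e_{j,c}:j\in J,\ 1\le c\le\nu(j)\bigr]\Big/\Bigl(\textstyle\sum_{j\in J_\varphi}e_{j,1}:\varphi\in I\Bigr).
\]
There are $\sum_j\nu(j)=m$ variables. The $\ell$ relations are linear in them, and they are linearly independent because the $J_\varphi$ are disjoint and nonempty. So $\mathcal{O}(T_{\bar F})$ is the polynomial ring on a basis of the span $\Lambda$ of the images of the $e_{j,c}$, and $\dim\Lambda=m-\ell$.

\emph{Descent.} The functions $e_{j,c}$ have a description that does not involve $\tilde b$. A point $z\in T(\bar F)$ is a family of cycles on copies of $\mathbb{A}^n$ indexed by $I$ that lies over $b$, and $e_{j,c}(z)$ is the $c$-th elementary symmetric function of the last coordinates of the $\nu(j)$ points of $z$ that lie over $j$. Let $\gamma\in\Gamma_F$. By \eqref{eq:action}, the points of $\gamma^{-1}z$ over $j$ are the $\gamma^{-1}$-transforms of the points of $z$ over $\gamma j$. Hence $e_{j,c}(\gamma^{-1}z)=\gamma^{-1}\bigl(e_{\gamma j,c}(z)\bigr)$, and (G2) gives $\gamma e_{j,c}=e_{\gamma j,c}$. So $\Lambda$ is $\Gamma_F$-stable, and $T\cong\mathbb{A}^{m-\ell}_F$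 by (G3).
\end{proof}

\begin{proposition}\label{prop:coneclass}
$[C_n]_{n(m-\ell)}=\mathbb{L}^{n(m-\ell)}$ in $K(\kappa)$ for all $n\ge0$.
\end{proposition}

\begin{proof}
For $n=0$ both sides are $1$. For $n\ge1$, Lemmas~\ref{lem:fibers} and~\ref{lem:affinefibers}(a) give $[C_n]_{n(m-\ell)}=\mathbb{L}^{m-\ell}[C_{n-1}]_{(n-1)(m-\ell)}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $X$ be connected, smooth and projective of dimension $n$, and let $m\ge1$. By Section~\ref{sec:local} and Proposition~\ref{prop:coneclass}, in which $n(m-\ell)=N-a$, the variety $S=\mathrm{Sym}^mX$ satisfies the hypotheses of Theorem~\ref{thm:criterion} at every point. So $\mathbb{D}[\mathrm{Sym}^mX]_{mn}=[\mathrm{Sym}^mX]_{mn}$, and Lemma~\ref{lem:reduction} gives the theorem.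
\end{proof}

\section{Other permutation groups}\label{sec:groups}

For a subgroup $H\subset S_m$ one may ask whether $[X^m/H]_{mn}$ is fixed by $\mathbb{D}$ for all smooth projective $X$ of pure dimension $n$. Theorem~\ref{thm:main} gives this for the groups that arise by iterating symmetric powers. For $H_1\subset S_a$ and $H_2\subset S_b$, the product $H_1\times H_2\subset S_{a+b}$ acts on the disjoint union of the two sets. The wreath product $H_1\wr H_2=H_1^b\rtimes H_2\subset S_{ab}$ acts on $b$ blocks of size $a$, with $H_1^b$ acting inside the blocks and $H_2$ permuting them.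

\begin{corollary}\label{cor:wreath}
Let $H\subset S_m$ be built from symmetric groups by iterated products and wreath products in these permutation actions. Then $\mathbb{D}[X^m/H]_{mn}=[X^m/H]_{mn}$ for every smooth projective $X$ of pure dimension $n$.
\end{corollary}

\begin{proof}
We show by induction on the construction of $H$ that $[V^m/H]_{md}$ is fixed by $\mathbb{D}$ whenever $V$ is a projective variety of dimension at most $d$ with $\mathbb{D}[V]_d=[V]_d$. For $H=S_m$ this is Theorem~\ref{thm:main} with $\alpha=[V]_d$. For $H=H_1\times H_2$ we have $V^{a+b}/H=V^a/H_1\times V^b/H_2$, and $\mathbb{D}$ is multiplicative. For $H=H_1\wr H_2$, dividing first by $H_1^b$ gives $V^{ab}/H=(V^a/H_1)^b/H_2$; apply the hypothesis for $H_1$ to $V$, and then that for $H_2$ to $V^a/H_1$ in degree $ad$.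
\end{proof}

For general $H$ invariance fails, already for $X=\mathbb{P}^1$, because it would force a field of invariants to be rational.

\begin{proposition}\label{prop:noether}
Let $H\subset S_m$ be a subgroup. If $[(\mathbb{P}^1)^m/H]_m$ is $\mathbb{D}$-invariant, then $k(x_1,\dots,x_m)^H$ is purely transcendental over $k$.
\end{proposition}

\begin{proof}
Let $m\ge1$ and $S=(\mathbb{P}^1)^m/H$, an irreducible variety of dimension $m$ with function field $k(x_1,\dots,x_m)^H$. Stratify $(\mathbb{P}^1)^m$ by the set $I\subset\{1,\dots,m\}$ of coordinates different from $\infty$; the stratum is $\mathbb{A}^I$. The group $H$ permutes the strata, and the union of the strata in the orbit of $I$ has quotient $\mathbb{A}^I/H_I$, where $H_I$ is the stabilizer of $I$ in $H$. So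
\[
[S]_m=\sum_{I\bmod H}\tau^{m-|I|}[\mathbb{A}^I/H_I]_{|I|}.
\]
The term $I=\varnothing$ is $\tau^m$. For $I\ne\varnothing$ the center-of-mass splitting $\mathbb{A}^I\cong\mathbb{A}^1\times\mathbb{A}^I_0$ is $H_I$-equivariant with trivial action on $\mathbb{A}^1$, so $[\mathbb{A}^I/H_I]_{|I|}=\mathbb{L}\,[\mathbb{A}^I_0/H_I]_{|I|-1}$. Hence $[S]_m=\tau^m+\mathbb{L}\beta$ with $\beta\in K(k)_{m-1}$. If $\mathbb{D}[S]_m=[S]_m$, then $[S]_m=\mathbb{L}^m+\tau\,\mathbb{D}\beta$. Applying $\mathrm{bir}_m$ and \eqref{eq:bir}, we find that $S$ is birational to $\mathbb{A}^m$.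
\end{proof}

So invariance fails for $k=\mathbb{Q}$ and $H=\mathbb{Z}/47\subset S_{47}$ by \cite{Swan}. Over algebraically closed fields of characteristic zero it fails for suitable groups of order $p^9$ in the regular permutation representation by \cite{Saltman}. For such $H$ the analog of Proposition~\ref{prop:coneclass} is false: the open subset $\mathbb{A}^m/H$ of $(\mathbb{P}^1)^m/H$ is $\mathbb{A}^1$ times the cone $\mathbb{A}^m_0/H$, and if this cone had class $\mathbb{L}^{m-1}$, then $\mathrm{bir}_m$ would again show that $\mathbb{A}^m/H$ is birational to $\mathbb{A}^m$. What singles out $S_m$ is the linear structure on the fibers in Lemma~\ref{lem:fibers}, which comes from the elementary symmetric functions.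

\begin{thebibliography}{9}

\bibitem{Burke}
Andrew Burke, \emph{Involution on the Graded Grothendieck Ring of Varieties and $\mathbb{D}$-Singularities}, arXiv:2508.17587 (2025).

\bibitem{Saltman}
Saltman, Invent. Math. 77 (1984).

\bibitem{Swan}
Swan, Invent. Math. 7 (1969).

\bibitem{Temkin}
M. Temkin, \emph{Functorial desingularization of quasi-excellent schemes in characteristic zero: the nonembedded case}, Duke Math. J. 161 (2012).

\end{thebibliography}
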